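\title{The non-archimedean Ax--Lindemann theorem\\ for arbitrary Schottky groups}

\begin{abstract}
Let $F$ be a finite extension of $\mathbf Q_p$, let $\Gamma_1,\dots,\Gamma_n$ be Schottky subgroups of $\operatorname{PGL}(2,F)$ of ranks at least $2$, and let $\pi\colon\Omega\to X^{\mathrm{an}}$ be the uniformization of the product $X$ of the associated Mumford curves. We prove that if $W$ is maximal among the irreducible algebraic subvarieties of $\Omega$ contained in the preimage of an algebraic subvariety of $X$, then every irreducible component of $W_{\mathbf C_p}$ is defined by equations $z_i=c$ and $z_j=g\cdot z_i$ with $g\in\operatorname{PGL}(2,F)$. This Ax--Lindemann statement is known when the groups $\Gamma_i$ are arithmetic; we show that arithmeticity is not needed. The proof does not count points. It is a differential-algebraic argument in the style of Ax, combined with the Zariski density of $\Gamma_i$ in $\mathrm{PGL}_2$. We also prove an Ax--Schanuel inequality and classify the flat subvarieties whose image is algebraic.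
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $F$ be a finite extension of $\mathbf Q_p$. An element of $\operatorname{PGL}(2,F)$ is \emph{hyperbolic} if the two eigenvalues of a matrix representing it have different absolute values. A \emph{Schottky subgroup} of $\operatorname{PGL}(2,F)$ is a finitely generated discrete subgroup $\Gamma$ that is free and all of whose nontrivial elements are hyperbolic. Its \emph{limit set} $\Lambda_\Gamma$ is the set of limits $\lim_m\gamma_my$ with $y\in\mathbf P^1(\mathbf C_p)$ and $\gamma_m\in\Gamma$ pairwise distinct; it is a compact subset of $\mathbf P^1(F)$. Let $\Omega_\Gamma$ be the complement of $\Lambda_\Gamma$ in the Berkovich projective line $(\mathbf P^1_F)^{\mathrm{an}}$. The group $\Gamma$ acts freely on $\Omega_\Gamma$, and the quotient is the analytification of a smooth projective curve $X_\Gamma$ over $F$, the \emph{Mumford curve} of $\Gamma$, whose genus is the rank of $\Gamma$. We write $\pi_\Gamma\colon\Omega_\Gamma\to X_\Gamma^{\mathrm{an}}$ for the quotient map. The group $\Gamma$ is \emph{arithmetic}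 if it is contained in $\operatorname{PGL}(2,F_0)$ for a number field $F_0\subset F$; since $\Gamma$ is finitely generated, this means that its elements can be represented by matrices whose entries are algebraic over $\mathbf Q$.

Let $\Gamma_1,\dots,\Gamma_n$ be Schottky subgroups of $\operatorname{PGL}(2,F)$ of ranks at least $2$. Put
\[
\Omega=\prod_{i=1}^n\Omega_{\Gamma_i}\subset\bigl((\mathbf P^1_F)^n\bigr)^{\mathrm{an}},\qquad X=\prod_{i=1}^nX_{\Gamma_i},
\]
let $\pi\colon\Omega\to X^{\mathrm{an}}$ be the product of the maps $\pi_{\Gamma_i}$, and let $z_1,\dots,z_n$ be the coordinates of $(\mathbf P^1)^n$. Let $k$ be a complete extension of $F$ and let $W$ be a closed analytic subspace of the base change $\Omega_k$. We say that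
\begin{itemize}
\item $W$ is \emph{irreducible algebraic} if it is an irreducible component of $\Omega_k\cap Y^{\mathrm{an}}$ for some algebraic subvariety $Y$ of $(\mathbf P^1_k)^n$;
\item $W$ is \emph{flat} if it can be defined by equations of the forms $z_i=c$ with $c\in\Omega_{\Gamma_i}(k)$, and $z_j=g\cdot z_i$ with $i\ne j$ and $g\in\operatorname{PGL}(2,F)$.
\end{itemize}

The space $\Omega$ receives one notion of algebraic subvariety from $(\mathbf P^1)^n$ and a second one, through the transcendental map $\pi$, from $X$. One expects the two notions to meet only for a visible reason. For $n=1$, over $\mathbf C_p$, the irreducible algebraic subvarieties of $\Omega$ are the points and the whole space, and both are flat. For $n=2$ two kinds of curves are algebraic on both sides. The curve $z_1=c$ maps onto $\{\pi_{\Gamma_1}(c)\}\times X_{\Gamma_2}^{\mathrm{an}}$. If $\Gamma_1=\Gamma_2$, the curve $z_2=\gamma z_1$ with $\gamma\in\Gamma_1$ maps onto the diagonal; more generally, the curve $z_2=gz_1$ has algebraic image when $g\Gamma_1g^{-1}$ is commensurable with $\Gamma_2$ (Theorem~\ref{thm:class}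 below). The Ax--Lindemann statement says that these two phenomena account for all algebraic subvarieties of $\Omega$ that lie in the preimage of an algebraic subvariety of $X$.

\begin{quote}
\emph{Let $V$ be an irreducible algebraic subvariety of $X$, and let $W$ be an irreducible algebraic subvariety of $\Omega$, maximal among those contained in $\pi^{-1}(V^{\mathrm{an}})$. Then every irreducible component of $W_{\mathbf C_p}$ is flat.}
\end{quote}

Maximality cannot be dropped, as the case $V=X$ shows. It costs nothing either: every irreducible algebraic subvariety contained in $\pi^{-1}(V^{\mathrm{an}})$ lies in a maximal one, namely one of largest dimension among those that contain it.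

The statement is known when every $\Gamma_i$ is arithmetic. The question that we answer, which comes from the paper \cite{CLL} of Chambert-Loir and Loeser, is whether the arithmeticity hypothesis can be removed. There is a reason to guess that it can. Arithmeticity is a condition on matrix entries, whereas two properties that express the transcendence of $\pi_\Gamma$ hold for every $\Gamma$ of rank at least $2$: the map $\pi_\Gamma$ satisfies a third-order differential equation with coefficients in the function field of $X_\Gamma$, and $\Gamma$ is Zariski dense in $\mathrm{PGL}_2$. We show that these two properties suffice. The hypothesis on the ranks, on the other hand, is necessary.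

\begin{example}\label{ex:tate}
Let $q\in F$ with $0<|q|<1$ and let $\Gamma_1=\Gamma_2$ be the Schottky group of rank $1$ generated by $z\mapsto qz$, so that $\Omega_{\Gamma_i}=\mathbf G_m^{\mathrm{an}}$. The map $z\mapsto z^2$ sends orbits into orbits, so it induces an analytic, hence algebraic, map $X_{\Gamma_1}\to X_{\Gamma_2}$; let $V$ be its graph. The curve $W=\{z_2=z_1^2\}\cong\mathbf G_m^{\mathrm{an}}$ is irreducible algebraic, remains irreducible over $\mathbf C_p$, and is maximal in $\pi^{-1}(V^{\mathrm{an}})$, which has dimension $1$. It is not flat: an equation $z_i=c$ or $z_j=gz_i$ holds at finitely many points of $W$ only.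
\end{example}

\subsection{Results}

From now on $K=\mathbf C_p$, and $\Omega_i$, $X_i$, $\pi_i$ denote the base changes to $K$ of $\Omega_{\Gamma_i}$, $X_{\Gamma_i}$, $\pi_{\Gamma_i}$. Consider a subset $I\subset\{1,\dots,n\}$, constants $c_i\in\Omega_i(K)$ for $i\notin I$, a partition $I=\bigsqcup_{k=1}^mI_k$ with representatives $r_k\in I_k$, and elements $g_j\in\operatorname{PGL}(2,K)$ for $j\in I$ with $g_{r_k}=1$ for all $k$. These data define
\begin{equation}\label{eq:flat}
A=\{z\in\Omega_K:\ z_i=c_i\ (i\notin I),\quad z_j=g_jz_{r_k}\ (j\in I_k,\ 1\le k\le m)\}.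
\end{equation}
We call $A$ a \emph{special flat} if, for all $k$ and all $j\in I_k$, the element $g_j$ lies in $\operatorname{PGL}(2,F)$ and $g_j\Gamma_{r_k}g_j^{-1}$ is commensurable with $\Gamma_j$, that is, the intersection of these two groups has finite index in both. A special flat is flat.

\begin{theorem}[Ax--Lindemann]\label{thm:AL}
Let $\Gamma_1,\dots,\Gamma_n$ be arbitrary Schottky subgroups of $\operatorname{PGL}(2,F)$ of ranks at least $2$. Let $V\subset X$ be an irreducible algebraic subvariety, and let $W\subset\Omega$ be an irreducible algebraic subvariety, maximal among those contained in $\pi^{-1}(V^{\mathrm{an}})$. Then every irreducible component of $W_{\mathbf C_p}$ is a special flat; in particular it is flat.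
\end{theorem}

The same tools give two complements, which are not used in the proof of Theorem~\ref{thm:AL}. For the first, fix nonconstant rational functions $x_i\in K(X_i)$ and put $t_i=x_i\circ\pi_i$, a meromorphic function on $\Omega_i$; primes denote derivatives with respect to the coordinate $z$ of $\mathbf P^1$.

\begin{theorem}[Ax--Schanuel]\label{thm:AS}
Let $W$ be an irreducible reduced closed analytic subspace, of dimension $d$, of an open subset of $\Omega_K$. Assume that no $z_i$ is constant on $W$ and that no relation $z_j=gz_i$, with $i\ne j$, $g\in\operatorname{PGL}(2,F)$ and $g\Gamma_ig^{-1}$ commensurable with $\Gamma_j$, holds on $W$. Then the Zariski closure of $\{(z,\pi(z)):z\in W\}$ in $(\mathbf P^1_K)^n\times X_K$ has dimension at least $d+n$. Moreover, if $W^\circ\subset W$ is the set of points at which every $z_i$ and every $t_i(z_i)$ is finite, the Zariski closure of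
\[
\bigl\{\bigl(z,\pi(z),(t_i'(z_i))_i,(t_i''(z_i))_i\bigr):z\in W^\circ\bigr\}\subset\bigl((\mathbf P^1_K)^n\times X_K\times\mathbf A_K^{2n}\bigr)^{\mathrm{an}}
\]
has dimension at least $d+3n$. Equality holds in both bounds when $W$ is open in $\Omega_K$.
\end{theorem}

\begin{theorem}[Classification]\label{thm:class}
\begin{itemize}
\item[(i)] If $A$ is a special flat, then $\pi(A)$ is an irreducible closed algebraic subvariety of $X_K$ of dimension $\dim A$, and $A$ is maximal among the irreducible algebraic subvarieties of $\Omega_K$ contained in $\pi^{-1}(\pi(A))$.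
\item[(ii)] If $A$ is given by \eqref{eq:flat} with arbitrary $g_j\in\operatorname{PGL}(2,K)$, and the Zariski closure of $\pi(A)$ has dimension $\dim A$, then $A$ is a special flat; in particular all $g_j$ lie in $\operatorname{PGL}(2,F)$.
\end{itemize}
\end{theorem}

Part (i) shows that the hypothesis on relations in Theorem~\ref{thm:AS} is needed: if $n=2$ and $W$ is a special flat $z_2=gz_1$, then $\{(z,\pi(z))\}$ lies in the product of the graph of $g$ and the curve $\pi(W)$, which has dimension $2<d+n=3$.

\subsection{Plan of the proof}

Section~\ref{sec:facts} collects the standard facts that we use. Section~\ref{sec:model} treats by hand a curve in a product of two factors, with the Schwarzian derivative. In Section~\ref{sec:osc} the Schwarzian equation is rewritten as an algebraic foliation of $X^0\times\mathrm{PGL}_2^n$, with $X^0$ open in $X_K$, one of whose leaves is the uniformizing space. A germ of subvariety of $\Omega_K$ then lifts to this leaf. Ax's argument (Section~\ref{sec:ax}) attaches to the Zariski closure $T$ of the lifted germ a Lie algebra $\mathfrak h\subset\mathfrak{sl}_2^n$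 with $\dim T\ge d+\dim\mathfrak h$, and Zariski density (Section~\ref{sec:group}) forces $\mathfrak h$ to be a product of twisted diagonals. Section~\ref{sec:graphs} studies graphs of M\"obius maps and proves Theorem~\ref{thm:class}. A dimension count gives the Ax--Lindemann theorem over $\mathbf C_p$ in Section~\ref{sec:ALK}, and Section~\ref{sec:descent} descends it to $F$. Theorem~\ref{thm:AS} is proved in Section~\ref{sec:AS}.

\section{Conventions and standard facts}\label{sec:facts}

\subsection{Notation}

Subvarieties are closed and reduced. We write $\Lambda_i$ for the limit set of $\Gamma_i$. For $J\subset\{1,\dots,n\}$ put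
\[
\Omega_J=\prod_{j\in J}\Omega_j,\quad X_J=\prod_{j\in J}X_j,\quad \pi_J=\prod_{j\in J}\pi_j,\quad\Gamma_J=\prod_{j\in J}\Gamma_j,\quad G_J=\mathrm{PGL}_{2,K}^J,\quad\mathfrak g_J=\mathfrak{sl}_2(K)^J,
\]
and let $\mathrm{pr}_J$ denote the projections onto the factors indexed by $J$. The index $J$ is omitted when $J=\{1,\dots,n\}$, except that we write $\Omega_K$ and $X_K$ to distinguish these spaces from $\Omega$ and $X$, which live over $F$.

For each $i$, fix a nonconstant $x_i\in K(X_i)$ and a nonempty affine open subset $X_i^0\subset X_i$ on which $x_i$ is regular and $dx_i$ has no zero, with $\pi_i(\infty)\notin X_i^0$ if $\infty\in\Omega_i$. Put $\Omega_i^0=\pi_i^{-1}(X_i^{0,\mathrm{an}})$ and $t_i=x_i\circ\pi_i$. Then $\Omega_i^0$ is stable under $\Gamma_i$ and does not contain $\infty$, the function $t_i$ is analytic on $\Omega_i^0$, and $t_i'=dt_i/dz$ is invertible there. The complement $\Omega_i\setminus\Omega_i^0$ is a finite union of $\Gamma_i$-orbits of $K$-points; it is countable, closed and discrete in $\Omega_i$. Put $X_J^0=\prod_{j\in J}X_j^0$ and $\Omega_J^0=\prod_{j\in J}\Omega_j^0$.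

\subsection{Analytic subsets and formal germs}

Analytic spaces are Berkovich spaces, and all of them are locally closed analytic subspaces of spaces locally isomorphic to analytifications of varieties; every point has a basis of connected strictly affinoid neighborhoods, and over $K$ the $K$-points are dense. An \emph{analytic subset} of a space $M$ is the zero locus of a coherent ideal sheaf, with its reduced structure. The space $M$ is \emph{irreducible} if it is nonempty and not the union of two proper analytic subsets; it is then connected. The \emph{irreducible components} of $M$ are its maximal irreducible analytic subsets, and every irreducible analytic subset lies in one of them. If $Y$ is a variety, the \emph{Zariski closure} of a subset $\Sigma\subset Y^{\mathrm{an}}$ is the smallest subvariety $Y'$ with $\Sigma\subset Y'^{\mathrm{an}}$. Preimages of analytic subsets under analytic maps are analytic subsets, so the Zariski closure of the image of an irreducible space under an analytic map is irreducible.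

Let $w$ be a $K$-point of $M$. The local ring $\mathcal O_{M,w}$ is noetherian with residue field $K$, and for $M=Y^{\mathrm{an}}$ its completion is that of $\mathcal O_{Y,w}$. The \emph{germ} of $M$ at $w$ is the germ of analytic space. Let $R=K[[s_1,\dots,s_d]]$. A \emph{formal germ} $\xi$ in $M$ centered at $w$ with values in $R$ is a local $K$-homomorphism $\xi^*\colon\widehat{\mathcal O}_{M,w}\to R$; when $M$ is smooth of dimension $d$ at $w$, an isomorphism $\widehat{\mathcal O}_{M,w}\cong R$ gives \emph{the} formal germ of $M$ at $w$. An analytic subset $A$ \emph{contains} $\xi$ if $\xi^*$ kills an ideal defining $A$ near $w$; the choice of the ideal does not matter, since $R$ is reduced. For $f\in R$ put $df=\sum_j\partial_jf\,ds_j$ with $\partial_j=\partial/\partial s_j$; by the chain rule, differential forms pull back along $\xi$ compatibly with $d$. If $w\in K$ and $\zeta\in R$ are such that $\zeta-w$ is a nonzero element of the maximal ideal, then \emph{substitution} $K[[z-w]]\to R$, $z\mapsto\zeta$, \emph{is injective}, because a nonzero series is a power of $z-w$ times a unit.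

\subsection{The facts}

\begin{itemize}
\item[(F1)] \emph{Schottky groups.} The set $\Lambda_i\subset\mathbf P^1(F)$ is compact and infinite, it is the closure of the set of fixed points of the nontrivial elements of $\Gamma_i$, and $\Omega_i$ is its complement in $(\mathbf P^1_K)^{\mathrm{an}}$. A nontrivial $\gamma\in\Gamma_i$ has an attracting and a repelling fixed point in $\mathbf P^1(F)$; the latter is attracting for $\gamma^{-1}$, and $\gamma^my$ tends to the former for every $K$-point $y$ other than the latter. The map $\pi_i$ is a local isomorphism and a topological Galois covering with group $\Gamma_i$; it is surjective on $K$-points, and its formation commutes with base change. The genus of $X_i$ is the rank of $\Gamma_i$, hence at least $2$.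

\item[(F2)] \emph{Zariski density.} The group $\Gamma_i$ is Zariski dense in $\mathrm{PGL}_{2,K}$. Indeed, a proper closed subgroup has dimension at most $2$, so its identity component is solvable, whereas a finite-index subgroup of a free group of rank at least $2$ is again free of rank at least $2$, hence not solvable. A product of dense subsets is dense, so $\Gamma_J$ is Zariski dense in $G_J$.

\item[(F3)] \emph{Connectedness.} The complement in $(\mathbf P^1_K)^{\mathrm{an}}$ of a closed set of $K$-points is nonempty and connected, because $(\mathbf P^1_K)^{\mathrm{an}}$ is uniquely path connected and the interior of a path contains no $K$-point. A finite product of such spaces is connected: changing one coordinate at a time shows that all its $K$-points lie in one component, $K$-points are dense, and components are open. In particular $\Omega_J$ and $\Omega_J^0$ are connected. Likewise, the complement $M^0$ of a closed discrete set of $K$-points in a connected smooth curve $M$ is connected: each removed point has a disc neighborhood whose punctured disc is connected and contained in $M^0$, so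 a partition of $M^0$ into two open sets extends to one of $M$.

\item[(F4)] \emph{Identity principle.} Let $M$ be a connected smooth $K$-analytic space. An analytic subset $A\subset M$ that contains a nonempty open subset, or the formal germ of $M$ at a $K$-point, is all of $M$; and $M$ is irreducible. For the first case, let $O$ be the interior of $A$, let $y$ lie in the closure of $O$, and let $B$ be a connected affinoid neighborhood of $y$. The noetherian ring $\mathcal O(B)$ is normal without nontrivial idempotents, hence a domain, and so it injects into its completed local ring at any $K$-point. A function on $B$ in the ideal of $A$ vanishes near some $K$-point of $B\cap O$, hence is $0$. So $B\subset A$, the set $O$ is closed, and $O=M$. The second case reduces to the first since noetherian local rings inject into their completions. Finally, if $M=A_1\cup A_2$ with $A_1\ne M$, then $A_2$ contains the open set $M\setminus A_1$, so $A_2=M$.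

\item[(F5)] \emph{Dimension} (over $F$ or $K$). If $Y$ is an irreducible variety of dimension $d$, every nonempty open subset of $Y^{\mathrm{an}}$ is purely $d$-dimensional, and all its irreducible components have dimension $d$. An irreducible space $W$ is pure-dimensional, and a proper analytic subset of $W$ has smaller dimension; hence an analytic subset that contains a nonempty open subset of $W$ is $W$. In a reduced $K$-analytic space the smooth $K$-points are dense. If a smooth germ at a $K$-point is a closed subgerm of a smooth germ of the same dimension, the two are equal, since a surjection from a local domain onto a local ring of the same dimension is an isomorphism. Pure dimension $d$ is preserved by base change from $F$ to $K$. To see this, let $\mathcal A$ be a strictly affinoid $F$-algebra that is a domain of dimension $d$. It is finite and torsion-free over a Tate algebra $F\{\tau\}=F\{\tau_1,\dots,\tau_d\}$, so it embeds into a finite free $F\{\tau\}$-module. As $K\{\tau\}$ is flat over $F\{\tau\}$, the algebra $\mathcal A_K=\mathcal A\otimes_{F\{\tau\}}K\{\tau\}$ embeds into a finite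 free $K\{\tau\}$-module and is torsion-free. A minimal prime $\mathfrak p$ of $\mathcal A_K$ consists of zero divisors, so it meets $K\{\tau\}$ in $0$, and $\mathcal A_K/\mathfrak p$ has dimension $d$.

\item[(F6)] \emph{GAGA} on smooth projective curves over $K$: meromorphic functions and meromorphic quadratic differentials are rational, finite analytic covers are algebraic, and analytic maps between projective curves are algebraic.

\item[(F7)] \emph{Differentials and fibers.} For a finitely generated extension $E$ of $K$, the $E$-vector space $\Omega^1_{E/K}$ has dimension $\operatorname{trdeg}_KE$ and dual $\operatorname{Der}_K(E)$, and for $E\subset E'$ the map $E'\otimes_E\Omega^1_{E/K}\to\Omega^1_{E'/K}$ is injective (characteristic $0$). For $D\in\operatorname{Der}_K(E)$ with contraction $i_D$, the Lie derivative $L_D=i_Dd+d\,i_D$ satisfies $L_D(f\omega)=D(f)\omega+fL_D\omega$. For a dominant morphism $T\to Y$ of irreducible varieties, the fibers over some nonempty open subset of $Y$ are nonempty of dimension $\dim T-\dim Y$.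

\item[(F8)] \emph{Linear algebraic groups in characteristic $0$.} The functor $\operatorname{Lie}$ commutes with intersections of closed subgroups and with images and preimages under homomorphisms; connected closed subgroups with the same Lie algebra are equal. For a closed subgroup $H\subset G$ the quotient $\rho\colon G\to H\backslash G$ is a smooth morphism whose fibers are the cosets $Hg$. Every automorphism of the Lie algebra $\mathfrak{sl}_2(K)$ is $\operatorname{Ad}(g)$ for some $g\in\mathrm{PGL}_2(K)$.
\end{itemize}

\section{A curve in a product of two factors}\label{sec:model}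

The smallest case in which something has to be proved is $n=2$ with $V$ and $W$ curves. It can be done by hand, and it shows the three ingredients of the general proof.

Let $L$ be a field of characteristic $0$ with a derivation $\partial$ whose field of constants is $K$. For $b\in L\setminus K$ put $d/db=(\partial b)^{-1}\partial$. For $a,b\in L\setminus K$ the \emph{Schwarzian derivative} of $a$ with respect to $b$ is, with primes denoting $d/db$,
\[
\{a,b\}=\frac{a'''}{a'}-\frac32\Bigl(\frac{a''}{a'}\Bigr)^2=2(\eta'-\eta^2),\qquad\eta=\eta_{a,b}=\frac{a''}{2a'}.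
\]
It satisfies the chain rule
\begin{equation}\label{eq:chain}
\{a,c\}=\{a,b\}\Bigl(\frac{db}{dc}\Bigr)^2+\{b,c\}.
\end{equation}
Indeed, with $\beta=db/dc$ and dots denoting $d/dc$, logarithmic differentiation of $\dot a=a'\beta$ gives $\eta_{a,c}=\beta\eta_{a,b}+\eta_{b,c}$, and in $\dot\eta_{a,c}-\eta_{a,c}^2$ the cross terms $\dot\beta\eta_{a,b}$ and $2\beta\eta_{a,b}\eta_{b,c}$ cancel because $2\beta\eta_{b,c}=\dot\beta$. Moreover, $\{a,b\}=0$ \emph{if and only if $a=gb$ for some $g\in\mathrm{PGL}_2(K)$.} If $a$ is affine in $b$ then $\eta=0$, and if $a=c_1+c_2/(c_0-b)$ then $\eta=1/(c_0-b)$; in both cases $\eta'=\eta^2$. Conversely, let $\eta'=\eta^2$. If $\eta=0$, then $a$ is affine in $b$. Otherwise $(1/\eta)'=-1$, so $\eta=1/(c_0-b)$ with $c_0\in K$; then $(a'(c_0-b)^2)'=2a'(c_0-b)(\eta(c_0-b)-1)=0$, so $a'=c_2/(c_0-b)^2$ and $a=c_1+c_2/(c_0-b)$.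

\emph{First ingredient: the differential equation.} Take for $L$ the field of meromorphic functions on $\Omega_i$. By \eqref{eq:chain} with $a=c=z$, we have $\{z,t_i\}=-\{t_i,z\}/t_i'^2$, which is analytic on $\Omega_i^0$. For $\gamma\in\Gamma_i$, pullback by $\gamma$ fixes $t_i$ and commutes with $d/dt_i$, so it sends $\{z,t_i\}$ to $\{\gamma z,t_i\}$, which equals $\{z,t_i\}$ by \eqref{eq:chain} since $\{\gamma z,z\}=0$. Hence $\{z,t_i\}$ descends to a meromorphic function on $X_i^{\mathrm{an}}$, which is rational by (F6):
\begin{equation}\label{eq:sigma}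
\{z,t_i\}=\sigma_i\circ\pi_i,\qquad\sigma_i\in\mathcal O(X_i^0).
\end{equation}

\emph{Second ingredient: Zariski density.}

\begin{lemma}\label{lem:indep}
Let $\varphi\in K[y_0,y_1,y_2]$. If the power series expansion of $\varphi(z,t_i,t_i')$ at some $K$-point of $\Omega_i^0$ is zero, then $\varphi=0$.
\end{lemma}

\begin{proof}
Write $t=t_i$. By (F4), $\varphi(z,t,t')=0$ on $\Omega_i^0$. Fix $z_0\in\Omega_i^0(K)$. For $\gamma\in\Gamma_i$, differentiating $t\circ\gamma=t$ gives $t'(\gamma z_0)=t'(z_0)/\gamma'(z_0)$, so the relation at the point $\gamma z_0$ reads $\varphi(\gamma z_0,t(z_0),t'(z_0)/\gamma'(z_0))=0$. The left side is a regular function of $\gamma$ on the open subset of $\mathrm{PGL}_2$ where $\gamma z_0\ne\infty$, and it vanishes on $\Gamma_i$, hence identically by (F2). The maps $\gamma(y)=a(y-z_0)+b$ give $\varphi(b,t(z_0),t'(z_0)/a)=0$ for all $b\in K$ and $a\in K^\times$. Since $t(z_0)$ takes infinitely many values, $\varphi=0$.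
\end{proof}

\emph{Third ingredient: algebraicity on both sides.}

\begin{proposition}\label{prop:model}
Let $n=2$. Let $Y\subset(\mathbf P^1_K)^2$ be an irreducible curve on which neither $z_1$ nor $z_2$ is constant, let $C\subset X_K$ be a subvariety of dimension $1$, and let $O$ be a nonempty open subset of $\Omega_K\cap Y^{\mathrm{an}}$ with $\pi(O)\subset C^{\mathrm{an}}$. Then $Y$ is the graph of some $g\in\mathrm{PGL}_2(K)$.
\end{proposition}

\begin{proof}
The set $O(K)$ is uncountable, and only countably many $K$-points of $Y$ are singular or have a coordinate in $\Omega_i\setminus\Omega_i^0$. Choose $w\in O(K)\cap\Omega^0$ smooth on $Y$, let $L\cong K((s))$ be the fraction field of $\widehat{\mathcal O}_{Y,w}$, and denote again by $z_i,x_i,\sigma_i$ the images in $L$ of $z_i$, $t_i(z_i)$, $\sigma_i(\pi_i(z_i))$. The $z_i$ are not in $K$, and $dx_i/dz_i=t_i'(z_i)\ne0$, so the $x_i$ are not in $K$ either; by \eqref{eq:sigma}, $\{z_i,x_i\}=\sigma_i$. Compute $\{z_2,x_1\}$ by \eqref{eq:chain} in two ways, once through $z_1$ and once through $x_2$: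
\begin{equation}\label{eq:model}
\{z_2,z_1\}=t_1'(z_1)^2\cdot\varrho,\qquad\varrho=\sigma_2\Bigl(\frac{dx_2}{dx_1}\Bigr)^2+\{x_2,x_1\}-\sigma_1 .
\end{equation}
If $a\in L$ is algebraic over $K(b)$, then $da/db\in K(a,b)$, as one sees by differentiating the minimal polynomial. Since $Y$ is a curve, $z_2$ is algebraic over $K(z_1)$, and so is $\{z_2,z_1\}$. Since $\pi(O)\subset C^{\mathrm{an}}$, the image of $\mathcal O(X^0)$ in $L$ has transcendence degree at most $1$, so $x_2,\sigma_1,\sigma_2$ are algebraic over $K(x_1)$, and so is $\varrho$. If $\{z_2,z_1\}\ne0$, then $\varrho\neq0$ and \eqref{eq:model} makes $t_1'(z_1)$ algebraic over $K(z_1,x_1)$. This gives a nonzero polynomial $\varphi$ with $\varphi(z_1,t_1(z_1),t_1'(z_1))=0$ in $L$; by injectivity of substitution this contradicts Lemma~\ref{lem:indep}. So $\{z_2,z_1\}=0$ and $z_2=gz_1$ in $L$, hence on $Y$.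
\end{proof}

In Example~\ref{ex:tate} it is Lemma~\ref{lem:indep} that fails: the form $dz/z$ is invariant, so $dz/z=\pi_1^*(f\,dx_1)$ with $f\in K(X_1)$, and $t_1'=1/(z\cdot f\circ\pi_1)$ is algebraic over $K(z,t_1)$.

For general $n$ and $\dim W$ there is no identity like \eqref{eq:model} to start from: one does not know in advance which coordinates are linked, and $V$ may impose a single relation among many $x_i$. What survives is the principle that algebraic relations among the functions $z_i,t_i,t_i',t_i''$ are constrained by the action of $\Gamma_i$. The next three sections organize these functions into a point of a group and show that their relations are governed by a subgroup.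

\section{Osculating M\"obius maps and an algebraic foliation}\label{sec:osc}

We identify the Lie algebra $\mathfrak{gl}_2/K$ of $\mathrm{PGL}_2$ with $\mathfrak{sl}_2$. If $u$ is a map to $\mathrm{PGL}_2$ with a local matrix lift $M$, then $u^{-1}du$ and $du\,u^{-1}$ denote the trace-free parts of $M^{-1}dM$ and $dM\,M^{-1}$; rescaling $M$ changes these by scalar forms only.

Fix $i$ and write $t=t_i$. Near a point of $\Omega_i^0$ the coordinate $z$ is a function of $t$, and $\Gamma_i$ acts on the various local branches by composition with M\"obius maps. The M\"obius map that best approximates the branch should therefore transform by left multiplication. Put $e=1/t'$ and $b=t''/2t'^2$, and define $U_i\colon\Omega_i^0\to\mathrm{PGL}_2^{\mathrm{an}}$ by the matrix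
\begin{equation}\label{eq:U}
M=N_1N_2N_3,\qquad N_1=\begin{pmatrix}1&z\\0&1\end{pmatrix},\quad N_2=\begin{pmatrix}e&0\\b&1\end{pmatrix},\quad N_3=\begin{pmatrix}1&-t\\0&1\end{pmatrix},
\end{equation}
of determinant $e$. For $z_0\in\Omega_i^0(K)$, with all functions evaluated at $z_0$,
\begin{equation}\label{eq:jet}
U_i(z_0)\cdot(t(z_0)+h)=z_0+\frac{eh}{1+bh}=z_0+\frac{h}{t'}-\frac{t''}{2t'^3}h^2+\cdots .
\end{equation}
Substituting $h=t(z)-t(z_0)=t'\epsilon+\frac12t''\epsilon^2+\cdots$ with $\epsilon=z-z_0$, the terms in $\epsilon^2$ cancel, so $U_i(z_0)\cdot t(z)=z+O(\epsilon^3)$. A M\"obius map fixing $0$ has the form $h\mapsto a_1h/(1+a_2h)=a_1h-a_1a_2h^2+\cdots$, so it is the identity if it agrees with $h$ to order $2$. Since $t$ is a local coordinate at $z_0$, it follows that $U_i(z_0)$ is the \emph{unique} M\"obius map $u$ such that $u\cdot t(z)$ agrees with $z$ to order $2$ at $z_0$. Given $t(z_0)$, the map $U_i(z_0)$ and the triple $(z_0,t'(z_0),t''(z_0))$ determine each other rationally, by \eqref{eq:U} and \eqref{eq:jet}.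

\begin{lemma}\label{lem:osc}
\begin{itemize}
\item[(a)] $U_i(z)\cdot t_i(z)=z$.
\item[(b)] $U_i(\gamma z)=\gamma U_i(z)$ for $\gamma\in\Gamma_i$.
\item[(c)] $U_i^{-1}dU_i=\pi_i^*\alpha_i$, where $\alpha_i$ is the regular $\mathfrak{sl}_2$-valued form $\dfrac{\sigma_i}{2}\begin{pmatrix}-x_i&x_i^2\\-1&x_i\end{pmatrix}dx_i$ on $X_i^0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $h=0$ in \eqref{eq:jet}.

(b) For $z$ near $\gamma z_0$ we have $\gamma U_i(z_0)\cdot t(z)=\gamma U_i(z_0)\cdot t(\gamma^{-1}z)$, which agrees with $\gamma\gamma^{-1}z=z$ to order $2$ at $\gamma z_0$. By uniqueness $\gamma U_i(z_0)=U_i(\gamma z_0)$ at all $K$-points, hence everywhere.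

(c) Let $D=d/dt$. Then $Dz=e$ and $De=-t''/t'^3=-2be$, so $\eta_{z,t}=-b$ and $\sigma_i\circ\pi_i=-2(Db+b^2)$ by \eqref{eq:sigma}. We have
\[
M^{-1}DM=N_3^{-1}\bigl(N_2^{-1}(N_1^{-1}DN_1)N_2+N_2^{-1}DN_2+(DN_3)N_3^{-1}\bigr)N_3,
\]
and the sum in parentheses is
\[
\begin{pmatrix}b&1\\-b^2&-b\end{pmatrix}+\begin{pmatrix}-2b&0\\2b^2+Db&0\end{pmatrix}+\begin{pmatrix}0&-1\\0&0\end{pmatrix}=\begin{pmatrix}-b&0\\Db+b^2&-b\end{pmatrix}.
\]
Its trace-free part is $-\frac12(\sigma_i\circ\pi_i)\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$, and $N_3^{-1}\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)N_3=\left(\begin{smallmatrix}t&-t^2\\1&-t\end{smallmatrix}\right)$.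
\end{proof}

Thus the third-order equation \eqref{eq:sigma} has become the first-order equation $u^{-1}du=\alpha_i$, which is algebraic over $X_i^0$ and invariant under left multiplication of $u$ by constants; $U_i$ is a solution, and so is $gU_i$ for every constant $g$. For $J\subset\{1,\dots,n\}$ put $U_J=(U_j)_{j\in J}$, $\alpha=(\alpha_j)_{j\in J}$ and $P_J=X_J^0\times G_J$, an affine variety of dimension $4|J|$ with points $(x,u)$, on which $G_J$ acts freely by $h(x,u)=(x,hu)$. We write the equation as $\theta_J=0$, where
\[
\theta_J=du\,u^{-1}-\operatorname{Ad}(u)\alpha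
\]
is a regular $\mathfrak g_J$-valued $1$-form on $P_J$. The conjugation by $u$ is chosen so that $\theta_J$ has the properties (a) and (c) below: it is the Maurer--Cartan form of the parameter $g$ that labels the solutions. The form $\theta_J$ pulls back under $\mathrm{pr}_J\colon P\to P_J$ to $\mathrm{pr}_J(\theta)$.

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(a)] $d\theta_J=\theta_J\wedge\theta_J$; that is, if $\theta_J=\sum_a\theta_av_a$ with scalar forms $\theta_a$ and $v_a\in\mathfrak g_J$, then $\sum_ad\theta_a\,v_a=\sum_{a<a'}\theta_a\wedge\theta_{a'}\,[v_a,v_{a'}]$.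
\item[(b)] For the action map $\mu(h,(x,u))=(x,hu)$, we have $\mu^*\theta_J=dh\,h^{-1}+\operatorname{Ad}(h)\theta_J$.
\item[(c)] $(\pi_J,U_J)^*\theta_J=0$. The map $\Psi_J\colon\Omega_J^0\times G_J^{\mathrm{an}}\to P_J^{\mathrm{an}}$, $(z,g)\mapsto(\pi_J(z),gU_J(z))$, is a local isomorphism, is surjective on $K$-points, and satisfies $\Psi_J^*\theta_J=dg\,g^{-1}$.
\item[(d)] The morphism $S\colon P\to(\mathbf P^1_K)^n$, $S(x,u)=(u_i\cdot x_i(x))_i$, satisfies $S(x,hu)=hS(x,u)$ and $S(\pi(z),U(z))=z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We may pull back along the \'etale surjection $X_J^0\times\mathrm{SL}_2^J\to P_J$ and compute with matrices, one factor at a time. Put $\beta=u^{-1}du$, so that $\theta_J=u(\beta-\alpha)u^{-1}$, $d\beta=-\beta\wedge\beta$ and $d(u^{-1})=-\beta u^{-1}$. Each $\alpha_j$ comes from a curve, so $d\alpha=0$ and $\alpha\wedge\alpha=0$. Then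
\[
d\theta_J=u\bigl(\beta\wedge(\beta-\alpha)-\beta\wedge\beta+(\beta-\alpha)\wedge\beta\bigr)u^{-1}=u\bigl(\beta\wedge\beta-\beta\wedge\alpha-\alpha\wedge\beta\bigr)u^{-1}=\theta_J\wedge\theta_J .
\]

(b) $d(hu)(hu)^{-1}=dh\,h^{-1}+\operatorname{Ad}(h)(du\,u^{-1})$.

(c) $(\pi_J,U_J)^*\theta_J=\operatorname{Ad}(U_J)(U_J^{-1}dU_J-\pi_J^*\alpha)=0$ by Lemma~\ref{lem:osc}(c). The map $\Psi_J$ is the automorphism $(z,g)\mapsto(z,gU_J(z))$ followed by $\pi_J\times\mathrm{id}$, so it inherits the two properties from $\pi_J$. The last formula follows from (b).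

(d) The first formula holds by definition and the second is Lemma~\ref{lem:osc}(a).
\end{proof}

The images of the sets $\Omega_J^0\times\{g\}$ under $\Psi_J$ are the leaves of the algebraic foliation $\theta_J=0$. Both maps of interest are now restrictions of algebraic morphisms to the leaf $g=1$: the projection $P\to X^0$ gives $\pi(z)$, and $S$ gives $z$.

\section{Ax's argument}\label{sec:ax}

An \emph{admissible germ of dimension $d\ge1$} is a formal germ $\xi$ in $\Omega^0$, centered at a $K$-point $w$, with values in $R=K[[s_1,\dots,s_d]]$, such that, with $L=\operatorname{Frac}R$ and $\zeta_i=\xi^*z_i\in R$, the differentials $d\zeta_i$ span $\bigoplus_jL\,ds_j$ and no $\zeta_i$ lies in $K$.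

\begin{lemma}\label{lem:germ}
Let $W$ be an irreducible analytic subset, of dimension $d$, of an open subset of $\Omega_K$, on which no $z_i$ is constant. Then $W\cap\Omega^0$ contains a smooth $K$-point $w$ of $W$. The formal germ $\xi$ of $W$ at $w$ is admissible of dimension $d$, and every analytic subset of $W$ that contains $\xi$ equals $W$.
\end{lemma}

\begin{proof}
The set of points of $W$ with $z_i\notin\Omega_i^0$ is the preimage of the finite set $X_i\setminus X_i^0$, hence an analytic subset of $W$. It is proper, for otherwise $z_i$ would map the connected space $W$ into a discrete set and be constant. As $W$ is irreducible, the union of these $n$ sets is proper, so $W\cap\Omega^0$ is a nonempty open subset of $W$ and contains a smooth $K$-point $w$ by (F5). An analytic subset of $W$ containing $\xi$ contains a neighborhood of $w$ in $W$, because $\mathcal O_{W,w}$ injects into its completion $R$; so it is $W$ by (F5). Applied to $W\cap\{z_i=w_i\}$, this shows that $\zeta_i\notin K$; in particular $d\ge1$. The elements $\zeta_i-w_i$ generate the maximal ideal of $R$, so $d$ of them form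 a regular system of parameters, and their differentials form a basis of $\bigoplus_jR\,ds_j$.
\end{proof}

Fix an admissible germ $\xi$ until the end of Section~\ref{sec:group}. Lifting it to the leaf by $(\pi,U)$ gives a homomorphism $\mathcal O(P)\to R$, that is, a morphism $\Phi\colon\operatorname{Spec}R\to P$. Let $T\subset P$ be the Zariski closure of its image, so that $\mathcal O(T)$ is the image of $\mathcal O(P)$ in the domain $R$; then $T$ is irreducible, and $E=K(T)$ is a subfield of $L$. Let $Z\subset X^0$ be the Zariski closure of the image of $T$; the ring $\mathcal O(Z)$ is the image of $\mathcal O(X^0)$ in $R$. Consequently, for a subvariety $V'$ of $X_K$,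
\begin{equation}\label{eq:Z}
Z\subset V'\quad\text{if and only if}\quad\pi^{-1}(V'^{\mathrm{an}})\text{ contains }\xi .
\end{equation}
By Lemma~\ref{lem:theta}(c),(d), we have $\Phi^*\theta=0$, and $S\circ\Phi$ is the morphism $\operatorname{Spec}R\to(\mathbf P^1_K)^n$ with coordinates $\zeta_i$; in particular $\zeta_i\in E$.

The germ lies in a leaf, but its algebraic hull $T$ spreads across leaves, and $\theta|_T$ records the directions in which it does so. A priori the linear relations among the components of $\theta|_T$ have coefficients in $E$. The point of Ax's argument is that they have coefficients in $K$.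

\begin{lemma}\label{lem:ax}
There is a Lie subalgebra $\mathfrak h\subset\mathfrak g$ with $\theta|_T\in\mathfrak h\otimes_K\Omega^1_{E/K}$ and $\dim T\ge d+\dim\mathfrak h$.
\end{lemma}

\begin{proof}
Let $(v_a)$ be a basis of $\mathfrak g$, write $\theta|_T=\sum_a\theta_av_a$ with $\theta_a\in\Omega^1_{E/K}$, let $\mathcal N$ be the $E$-span of the $\theta_a$, let $\ell=\dim_E\mathcal N$, and let $\mathcal F\subset\operatorname{Der}_K(E)$ be the annihilator of $\mathcal N$.

\emph{The inequality.} The derivation $f\mapsto\sum_j\partial_jf\,ds_j$ on $E\subset L$ defines an $L$-linear map $\tau\colon L\otimes_E\Omega^1_{E/K}\to\bigoplus_jL\,ds_j$. It kills $\mathcal N$ because $\Phi^*\theta=0$, and it is surjective because $\zeta_i\in E$ and the $d\zeta_i$ span. The source has dimension $\dim T$ by (F7), so $\dim T-\ell\ge d$.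

\emph{The constants of $\mathcal F$ are $K$.} Let $f\in E$ with $Df=0$ for all $D\in\mathcal F$. Then $df\in\mathcal N$, so $\tau(df)=0$ and $\partial_jf=0$ in $L$ for all $j$. Let $f\ne0$ and write $f=a/b$ with $a,b$ coprime in the factorial ring $R$. From $b\,\partial_ja=a\,\partial_jb$ we get $a\mid\partial_ja$ and $b\mid\partial_jb$ for all $j$. If a nonzero element of $R$ has order $\nu\ge1$, some $\partial_j$ does not kill its form of lowest degree (characteristic $0$), and the derivative has order exactly $\nu-1$, so it is not divisible by the element. Hence $a$ and $b$ are units, and $f$ is a power series with zero derivatives, so $f\in K$.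

\emph{The relations are constant.} Choose a set $B$ of $\ell$ indices such that $(\theta_a)_{a\in B}$ is a basis of $\mathcal N$, and write $\theta_c=\sum_{a\in B}m_{ca}\theta_a$ for every index $c$, with $m_{ca}\in E$. Let $D\in\mathcal F$. By Lemma~\ref{lem:theta}(a), each $d\theta_c$ is a $K$-linear combination of products $\theta_a\wedge\theta_{a'}$; as $i_D$ kills every $\theta_a$, we get $L_D\theta_c=i_Dd\theta_c+d(i_D\theta_c)=0$. Applying $L_D$ to the relation gives $\sum_{a\in B}D(m_{ca})\theta_a=0$, so $D(m_{ca})=0$ for all $D\in\mathcal F$, and $m_{ca}\in K$. Thus $\theta|_T=\sum_{a\in B}\theta_ah_a$ with $h_a=\sum_cm_{ca}v_c\in\mathfrak g$. For $c\in B$ the coefficient $m_{ca}$ is $1$ if $c=a$ and $0$ otherwise, so the $h_a$ form a basis of a subspace $\mathfrak h$ of dimension $\ell$.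

\emph{The subspace $\mathfrak h$ is a subalgebra.} Let $\lambda$ be a linear form on $\mathfrak g$ vanishing on $\mathfrak h$. Applying it to the identity of Lemma~\ref{lem:theta}(a) for $\theta|_T=\sum_{a\in B}\theta_ah_a$ gives $0=\sum_{a<a'}\lambda([h_a,h_{a'}])\,\theta_a\wedge\theta_{a'}$. The products $\theta_a\wedge\theta_{a'}$ with $a<a'$ in $B$ are linearly independent over $E$, so $\lambda([h_a,h_{a'}])=0$ and $[h_a,h_{a'}]\in\mathfrak h$.
\end{proof}

\section{The group attached to a germ}\label{sec:group}

To compare $T$ with the monodromy $\Gamma$, we want to saturate $T$ under a group with Lie algebra $\mathfrak h$. We do not know yet that $\mathfrak h$ is the Lie algebra of an algebraic group. So let $H\subset G$ be the smallest closed subgroup whose Lie algebra contains $\mathfrak h$; it exists by (F8) and noetherianity, and it is connected because its identity component has the same Lie algebra. Put $\bar{\mathfrak h}=\operatorname{Lie}H$. The next lemma will give $\mathfrak h=\bar{\mathfrak h}$ once $\bar{\mathfrak h}$ is known to be semisimple.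

\begin{lemma}\label{lem:bracket}
$[\bar{\mathfrak h},\bar{\mathfrak h}]=[\mathfrak h,\mathfrak h]$.
\end{lemma}

\begin{proof}
For subspaces $\mathfrak a\subset\mathfrak b$ of $\mathfrak g$, let $Q\subset\mathrm{GL}(\mathfrak g)$ be the set of $\phi$ with $(\phi-1)\mathfrak b\subset\mathfrak a$. Such a $\phi$ preserves $\mathfrak b$ and $\mathfrak a$, and the identities $\phi\phi'-1=\phi(\phi'-1)+(\phi-1)$ and $\phi^{-1}-1=-\phi^{-1}(\phi-1)$ show that $Q$ is a subgroup. It is the set of invertible elements of the affine space $1+\{\psi:\psi\mathfrak b\subset\mathfrak a\}$, so it is closed with Lie algebra $\{\psi:\psi\mathfrak b\subset\mathfrak a\}$. By (F8), the closed subgroup $\operatorname{Ad}^{-1}(Q)$ of $G$ has Lie algebra $\{v\in\mathfrak g:[v,\mathfrak b]\subset\mathfrak a\}$; if this algebra contains $\mathfrak h$, then it contains $\bar{\mathfrak h}$ by minimality of $H$. With $\mathfrak a=[\mathfrak h,\mathfrak h]$ and $\mathfrak b=\mathfrak h$ this gives $[\bar{\mathfrak h},\mathfrak h]\subset[\mathfrak h,\mathfrak h]$. Hence the same principle applies with $\mathfrak a=[\mathfrak h,\mathfrak h]$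 and $\mathfrak b=\bar{\mathfrak h}$, and gives $[\bar{\mathfrak h},\bar{\mathfrak h}]\subset[\mathfrak h,\mathfrak h]$.
\end{proof}

For $J\subset\{1,\dots,n\}$ let $H_J=\mathrm{pr}_J(H)$, a closed connected subgroup of $G_J$ with Lie algebra $\mathfrak h_J=\mathrm{pr}_J(\bar{\mathfrak h})$; let $Z_J$ be the closure of $\mathrm{pr}_J(Z)$ in $X_J^0$, and let $T_J$ be the closure of $\mathrm{pr}_J(HT)$ in $P_J$. In the coordinates $(z,g)$ given by $\Psi_J$, the saturation $T_J$ is locally a product.

\begin{lemma}\label{lem:TJ}
The variety $T_J$ is irreducible, stable under $H_J$, contained in $Z_J\times G_J$, and dominates $Z_J$; and $\dim T_J=\dim Z_J+\dim H_J$. Let $\Psi_J(z,g)$ be a smooth $K$-point of $T_J$. Then the germ of $\Psi_J^{-1}(T_J^{\mathrm{an}})$ at $(z,g)$ is smooth and contained in $\pi_J^{-1}(Z_J^{\mathrm{an}})\times(H_Jg)^{\mathrm{an}}$; if moreover $\pi_J(z)$ is a smooth point of $Z_J$, the two germs at $(z,g)$ are equal.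
\end{lemma}

\begin{proof}
The variety $T_J$ is the closure of the image of the irreducible variety $H\times T$. This image is $H_J\cdot\mathrm{pr}_J(T)$; it is $H_J$-stable and has the same image in $X_J^0$ as $T$. This gives the first four assertions.

Let $\lambda$ be a linear form on $\mathfrak g_J$ vanishing on $\mathfrak h_J$. By Lemma~\ref{lem:theta}(b), the pullback of $\theta$ to $H\times T$ is $dh\,h^{-1}+\operatorname{Ad}(h)\theta|_T$, which at the generic point has values in $\bar{\mathfrak h}$ by Lemma~\ref{lem:ax}. So the pullback of $\lambda(\theta_J)$ to $H\times T$ vanishes at the generic point. As $H\times T\to T_J$ is dominant, (F7) shows that $\lambda(\theta_J)|_{T_J}$ vanishes at the generic point of $T_J$, hence on the smooth locus, where the sheaf of differentials is locally free.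

Let $\mathcal T$ be the germ of $\Psi_J^{-1}(T_J^{\mathrm{an}})$ at $(z,g)$; it is smooth of dimension $\dim T_J$ since $\Psi_J$ is a local isomorphism. Let $g'$ be the coordinate on $G_J$. By Lemma~\ref{lem:theta}(c), the forms $\lambda(dg'\,g'^{-1})$ vanish on $\mathcal T$. If $f$ is a regular function near $\rho(g)$ on $H_J\backslash G_J$, then $f\circ\rho$ is killed by the right-invariant vector fields attached to elements of $\mathfrak h_J$, which are tangent to the cosets $H_Jg'$; so $d(f\circ\rho)$ is a combination of the forms $\lambda(dg'\,g'^{-1})$. Hence $f\circ\rho$ has zero differential on the smooth germ $\mathcal T$ and is constant there. Thus $\rho(g')=\rho(g)$ on $\mathcal T$, which is the inclusion. It gives $\dim T_J\le\dim Z_J+\dim H_J$. Conversely, the nonempty fibers of the dominant map $T_J\to Z_J$ are unions of cosets of $H_J$, so $\dim T_J-\dim Z_J\ge\dim H_J$ by (F7). When $\pi_J(z)$ is smooth on $Z_J$, both germs are smooth of the same dimension, so they are equal by (F5).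
\end{proof}

The following lemma is where the proof of Theorem~\ref{thm:AL} uses Zariski density; it generalizes Lemma~\ref{lem:indep}. When $Z_J$ is everything, $T_J$ contains an open piece of a leaf, hence the whole leaf, and the leaf returns over the same base point at all the positions given by $\Gamma_J$.

\begin{lemma}\label{lem:full}
If $Z_J=X_J^0$, then $H_J=G_J$.
\end{lemma}

\begin{proof}
Consider
\[
\Xi=\{c\in G_J(K):\ (\pi_J(z'),cU_J(z'))\in T_J\text{ for all }z'\in\Omega_J^0(K)\}.
\]
For each $z'$ the condition on $c$ is Zariski closed, so $\Xi$ is Zariski closed. It is stable under right multiplication by $\Gamma_J$: if $c\in\Xi$ and $\gamma\in\Gamma_J$, then $(\pi_J(z'),c\gamma U_J(z'))=(\pi_J(\gamma z'),cU_J(\gamma z'))\in T_J$ by Lemma~\ref{lem:osc}(b). It is nonempty: write a smooth $K$-point of $T_J$ as $\Psi_J(z,g)$. By Lemma~\ref{lem:TJ}, the germ of $\Psi_J^{-1}(T_J^{\mathrm{an}})$ at $(z,g)$ is that of $\Omega_J^0\times(H_Jg)^{\mathrm{an}}$. So the analytic subset $\{z':\Psi_J(z',g)\in T_J^{\mathrm{an}}\}$ of the connected space $\Omega_J^0$ contains a neighborhood of $z$, hence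 is everything by (F4), and $g\in\Xi$. Therefore $\Xi$ contains the closure of $g\Gamma_J$, which is $G_J(K)$ by (F2). As $\Psi_J$ is surjective on $K$-points, $T_J=P_J$. Lemma~\ref{lem:TJ} gives $\dim H_J=4|J|-|J|=\dim G_J$, so $H_J=G_J$.
\end{proof}

\begin{proposition}\label{prop:H}
We have $\mathfrak h=\bar{\mathfrak h}$, and there are a partition $\{1,\dots,n\}=\bigsqcup_{k=1}^mI_k$, representatives $r_k\in I_k$ and elements $g_j\in\mathrm{PGL}_2(K)$ with $g_{r_k}=1$ such that
\[
H=\{h\in G:\ h_j=g_jh_{r_k}g_j^{-1}\ (j\in I_k,\ 1\le k\le m)\}\cong\mathrm{PGL}_2^m .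
\]
For $j\in I_k\setminus\{r_k\}$, the closure $C_j$ of the image of $Z$ in $X_{r_k}\times X_j$ is an irreducible curve dominating both factors. Finally, $\dim\mathfrak h=3m$ and $\dim Z\le m$.
\end{proposition}

\begin{proof}
The image of $x_j$ in $R$ is $t_j(\zeta_j)$, whose differential $t_j'(\zeta_j)\,d\zeta_j$ is nonzero because $t_j'(\zeta_j)$ is a unit and $\zeta_j\notin K$. So $x_j$ is not constant on $Z$, and $Z$ dominates $X_j$. Lemma~\ref{lem:full} with $J=\{j\}$ gives $\mathrm{pr}_j(\bar{\mathfrak h})=\mathfrak{sl}_2$ for all $j$.

The radical of $\bar{\mathfrak h}$ maps in each factor onto a solvable ideal of $\mathfrak{sl}_2$, that is, to $0$. So $\bar{\mathfrak h}$ is semisimple, and $\bar{\mathfrak h}=[\bar{\mathfrak h},\bar{\mathfrak h}]=[\mathfrak h,\mathfrak h]\subset\mathfrak h$ by Lemma~\ref{lem:bracket}. Write $\bar{\mathfrak h}=\bigoplus_{k=1}^m\mathfrak s_k$ with simple ideals $\mathfrak s_k$. The kernel of $\mathrm{pr}_j$ on $\bar{\mathfrak h}$ is a sum of some of the $\mathfrak s_k$, and the quotient is simple, so $\mathrm{pr}_j$ kills all of them but one, $\mathfrak s_{k(j)}$,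 which it maps isomorphically onto $\mathfrak{sl}_2$. Every $k$ occurs as some $k(j)$, since an element killed by all $\mathrm{pr}_j$ is zero. Put $I_k=\{j:k(j)=k\}$ and choose $r_k\in I_k$. For $j\in I_k$, the automorphism $\mathrm{pr}_j\circ(\mathrm{pr}_{r_k}|_{\mathfrak s_k})^{-1}$ of $\mathfrak{sl}_2$ is $\operatorname{Ad}(g_j)$ for some $g_j$ by (F8), with $g_{r_k}=1$. So $\bar{\mathfrak h}$ is contained in $\{v:v_j=\operatorname{Ad}(g_j)v_{r_k}\ (j\in I_k)\}$, and both have dimension $3m$. Hence $H$ and the displayed group are connected with the same Lie algebra, and they are equal.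

For $J=\{r_k,j\}$ with $j\ne r_k$ we have $\dim H_J=3<6$, so $Z_J\ne X_J^0$ by Lemma~\ref{lem:full}. Being irreducible and dominating both factors, $Z_J$ is a curve, and $C_j$ is its closure. Thus in $K(Z)$ each $x_j$, $j\in I_k$, is algebraic over $K(x_{r_k})$. Since $K(Z)$ is generated by the images of the rings $\mathcal O(X_j^0)$, which are algebraic over $K(x_j)$, it is algebraic over $K(x_{r_1},\dots,x_{r_m})$.
\end{proof}

\section{Graphs of M\"obius maps and special flats}\label{sec:graphs}

The elements $g_j$ of Proposition~\ref{prop:H} have entries in $K$ and no evident relation to the groups $\Gamma_j$. Lemma~\ref{lem:graph} supplies both rationality over $F$ and commensurability as soon as the graph of $g$ is known to map into an algebraic curve. We first record the shape of the sets \eqref{eq:flat}; we write $\mathcal R=\{r_1,\dots,r_m\}$.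

\begin{lemma}\label{lem:A}
Let $A$ be given by \eqref{eq:flat} with $g_j\in\mathrm{PGL}_2(K)$. Then $\mathrm{pr}_{\mathcal R}$ induces an isomorphism $A\cong\prod_kD_k$ with $D_k=\bigcap_{j\in I_k}g_j^{-1}\Omega_j$. The spaces $D_k$ and $A$ are smooth, connected and irreducible, $\dim A=m$, and $A$ is an irreducible algebraic subvariety of $\Omega_K$.
\end{lemma}

\begin{proof}
The equations of $A$ define a subvariety $\bar A\cong(\mathbf P^1_K)^{\mathcal R}$ of $(\mathbf P^1_K)^n$ with $A=\Omega_K\cap\bar A^{\mathrm{an}}$, and $A$ corresponds to $\prod_kD_k$. Each $D_k$ is the complement of the compact set $\bigcup_{j\in I_k}g_j^{-1}\Lambda_j$ of $K$-points. Apply (F3) and (F4).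
\end{proof}

\begin{lemma}\label{lem:graph}
Let $g\in\mathrm{PGL}_2(K)$, let $i\ne j$, and let $C\subset X_i\times X_j$ be an irreducible curve dominating both factors. Assume that $(\pi_i(z),\pi_j(gz))\in C^{\mathrm{an}}$ for $z$ in a nonempty open subset of $D=\Omega_i\cap g^{-1}\Omega_j$. Then this holds on all of $D$; $g\Lambda_i=\Lambda_j$; $g\in\operatorname{PGL}(2,F)$; and $g\Gamma_ig^{-1}$ is commensurable with $\Gamma_j$.
\end{lemma}

\begin{proof}
The space $D$ is the complement of the closed set $\Lambda_i\cup g^{-1}\Lambda_j$ of $K$-points, so the first claim follows from (F3) and (F4). The maps $C\to X_i$ and $C\to X_j$ are finite; let $\nu$ bound the cardinalities of the fibers of $C\to X_i$. The hypotheses are symmetric under exchanging $i$ and $j$, replacing $g$ by $g^{-1}$, $C$ by its transpose and $D$ by $gD$.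

\emph{Limit sets.} Let $\lambda$ be the attracting fixed point of some $\gamma\in\Gamma_i\setminus\{1\}$, and suppose that $g\lambda\in\Omega_j$. Let $B\subset\Omega_j$ be an open neighborhood of $g\lambda$ on which $\pi_j$ is injective, and let $y\in\Omega_i(K)$. The points $\gamma^ly$ are pairwise distinct and tend to $\lambda$ as $l\to\infty$, so for $l$ large $g\gamma^ly\in B$ and $\gamma^ly\in D$. Then the points $(\pi_i(\gamma^ly),\pi_j(g\gamma^ly))=(\pi_i(y),\pi_j(g\gamma^ly))$ are infinitely many points of $C$ over $\pi_i(y)$, which is absurd. So $g\lambda\in\Lambda_j$. By (F1) the attracting fixed points are dense in $\Lambda_i$ and $\Lambda_j$ is closed, so $g\Lambda_i\subset\Lambda_j$; by symmetry $g\Lambda_i=\Lambda_j$. Since $\Lambda_i$ is infinite, $g$ maps three points of $\mathbf P^1(F)$ to points of $\mathbf P^1(F)$, so $g\in\operatorname{PGL}(2,F)$. (In rank $1$ the limit set has two points and this step fails.)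

\emph{Commensurability.} Now $D=\Omega_i$. Put $\psi=\pi_j\circ g\colon\Omega_i\to X_j^{\mathrm{an}}$. For $\gamma\in\Gamma_i$, the map $(\pi_i,\psi\circ\gamma)=(\pi_i,\psi)\circ\gamma$ takes values in $C^{\mathrm{an}}$. There are at most $\nu$ distinct maps $\psi\circ\gamma$: given $\nu+1$ distinct ones, the loci where two of them coincide are proper analytic subsets of the irreducible space $\Omega_i$, so at some $K$-point $y$ the $\nu+1$ values are distinct and give $\nu+1$ points of $C$ over $\pi_i(y)$. Hence $\Gamma'=\{\gamma\in\Gamma_i:\psi\circ\gamma=\psi\}$, the stabilizer of a point of a finite $\Gamma_i$-set, has finite index in $\Gamma_i$. Let $\gamma\in\Gamma'$. For each $y\in\Omega_i(K)$ there is $\gamma_2\in\Gamma_j$ with $g\gamma y=\gamma_2gy$. As $\Gamma_j$ is countable and $\Omega_i(K)$ is not, one $\gamma_2$ serves for three points $y$, so $g\gamma g^{-1}=\gamma_2\in\Gamma_j$. Thus $g\Gamma_ig^{-1}\cap\Gamma_j$ has finite index in $g\Gamma_ig^{-1}$. By symmetry $g^{-1}\Gamma_jg\cap\Gamma_i$ has finite index in $g^{-1}\Gamma_jg$, that is, $g\Gamma_ig^{-1}\cap\Gamma_j$ has finite index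 in $\Gamma_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(i) A finite-index subgroup $\Gamma'$ of a Schottky group $\Gamma$ of rank at least $2$ is again such a group. It has the same limit set by (F1), because every nontrivial $\gamma\in\Gamma$ has a nontrivial power in $\Gamma'$ with the same fixed points. So commensurable Schottky groups have the same limit set; hence $g_j\Lambda_{r_k}=\Lambda_j$ for $j\in I_k$, and $D_k=\Omega_{r_k}$ in Lemma~\ref{lem:A}. For $j\in I_k$ the group $g_j^{-1}\Gamma_jg_j\cap\Gamma_{r_k}$ has finite index in $\Gamma_{r_k}$, so $\Gamma_k'=\bigcap_{j\in I_k}g_j^{-1}\Gamma_jg_j$ has finite index in $\Gamma_{r_k}$. It is a Schottky group with domain $\Omega_{r_k}$; let $X'_k$ be its Mumford curve over $K$. The map $z\mapsto\pi_j(g_jz)$ is $\Gamma'_k$-invariant and nonconstant, so by (F6) it induces a finite morphism $X'_k\to X_j$. Together with the constants $\pi_i(c_i)$, these define a morphism $\phi\colon X'=\prod_kX'_k\to X_K$ such that $\pi|_A$ is the surjection $A\to X'^{\mathrm{an}}$ followed by $\phi^{\mathrm{an}}$. The composite $\mathrm{pr}_{\mathcal R}\circ\phi$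 is a product of finite morphisms, so the proper morphism $\phi$ has finite fibers and is finite. Hence $\pi(A)=\phi(X')^{\mathrm{an}}$ with $\phi(X')$ closed and irreducible of dimension $m=\dim A$. If $W\supset A$ is irreducible algebraic and contained in $\pi^{-1}(\pi(A))$, then $\dim W\le m$ because $\pi$ is a local isomorphism, so $W=A$ by (F5).

(ii) Let $j\in I_k$ with $j\ne r=r_k$, and put $\mathcal R'=\mathcal R\setminus\{r\}$. Let $Z''$ be the Zariski closure of the image of $\pi(A)$ in $X_{\mathcal R'}\times X_r\times X_j$. By hypothesis $\dim Z''\le m$, so $Z''$ is a proper subvariety of this $(m+1)$-dimensional variety. The set of $x'\in X_{\mathcal R'}$ with $\{x'\}\times X_r\times X_j\subset Z''$ is an intersection of closed sets, so it is closed, and it is proper. For $l\ne k$ the set $\pi_{r_l}(D_l(K))$ is infinite, hence dense in $X_{r_l}$, and so the product of these sets is dense in $X_{\mathcal R'}$. Choose $K$-points of the $D_l$, $l\ne k$, whose image $x'$ is outside this closed set. Then $C'=\{(x_r,x_j):(x',x_r,x_j)\in Z''\}$ is a proper subvariety of $X_r\times X_j$, and the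 map $z\mapsto(\pi_r(z),\pi_j(g_jz))$ sends $D_k$ into $C'^{\mathrm{an}}$. The Zariski closure of the image of $D_k$ is irreducible and contained in $C'$, and it dominates both factors since both components of the map are nonconstant; so it is an irreducible curve. As $D_k$ is a nonempty open subset of $\Omega_r\cap g_j^{-1}\Omega_j$, Lemma~\ref{lem:graph} shows that $g_j\in\operatorname{PGL}(2,F)$ and that $g_j\Gamma_rg_j^{-1}$ is commensurable with $\Gamma_j$.
\end{proof}

\section{The Ax--Lindemann theorem over $\mathbf C_p$}\label{sec:ALK}

So far the germ was arbitrary. Now it comes from an algebraic variety $Y_1$ of the same dimension $d$, so $S$ maps $T$ to a variety of dimension only $d$, while $\dim T\ge d+3m$. The fibers of $S$ on $T$ are therefore large, and this leaves little room for the $H$-orbit of $Y_1$: it has dimension at most $\dim Z\le m$. In the situation of Proposition~\ref{prop:model} this forces $m=1$ and $HY_1\subset Y_1$, and the twisted diagonal $H$ has only two orbits on $\mathbf P^1\times\mathbf P^1$, the graph of $g_2$ and its complement.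

\begin{proposition}\label{prop:ALK}
Let $V'\subset X_K$ be a subvariety, let $Y_1\subset(\mathbf P^1_K)^n$ be an irreducible subvariety of dimension $d$, and let $W_1$ be an irreducible component of $\Omega_K\cap Y_1^{\mathrm{an}}$ with $W_1\subset\pi^{-1}(V'^{\mathrm{an}})$. Then there is a special flat $A$ with $W_1\subset A\subset\pi^{-1}(V'^{\mathrm{an}})$. The constants $c_i$ of $A$ are exactly the values of the coordinates that are constant on $Y_1$.
\end{proposition}

\begin{proof}
By (F5), $\dim W_1=d$, so $W_1$ is Zariski dense in $Y_1$.

\emph{Step 1: reduction and choice of the germ.} Let $I$ be the set of indices $i$ such that $z_i$ is not constant on $Y_1$, and let $c_i$ be the value of $z_i$ for $i\notin I$; then $c_i\in\Omega_i(K)$ because $W_1\subset\Omega_K$. If $I=\varnothing$, take $A=W_1=\{c\}$. Otherwise $Y_1$ is the product of its projection to $(\mathbf P^1_K)^I$ with the point $(c_i)_{i\notin I}$; replacing $Y_1$ and $W_1$ by their projections and $V'$ by $\{x\in X_I:(x,(\pi_i(c_i))_{i\notin I})\in V'\}$, we may assume that $I=\{1,\dots,n\}$. Then no $z_i$ is constant on the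 Zariski dense subset $W_1$. Let $\xi$ be the admissible germ of dimension $d$ at a point $w\in W_1$ given by Lemma~\ref{lem:germ}, and use the notation of Sections~\ref{sec:ax} and~\ref{sec:group}. Since $W_1\subset\pi^{-1}(V'^{\mathrm{an}})$, we have $Z\subset V'$ by \eqref{eq:Z}. The Zariski closure of the image of $S\circ\Phi$ is $Y_1$: if a subvariety $Y''\subset Y_1$ contains this image, then $Y''^{\mathrm{an}}\cap W_1$ contains $\xi$, hence equals $W_1$, and $Y''=Y_1$. As the image of $\Phi$ is dense in $T$, the morphism $S$ maps $T$ dominantly to $Y_1$.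

\emph{Step 2: the dimension count.} Let $T'$ be the closure of $HT$ in $P$, which is $T_J$ for $J=\{1,\dots,n\}$, and let $Y'$ be the closure of $HY_1$. By equivariance $S(HT)=HS(T)$, whose closure contains every $hY_1$; so $S$ maps $T'$ dominantly to $Y'$. By Lemma~\ref{lem:TJ} and Proposition~\ref{prop:H}, $\dim T'=\dim Z+3m$. Put $\delta=\dim T'-\dim Y'$, and let $O_0\subset Y'$ be a nonempty open subset over which the fibers of $S|_{T'}$ have dimension $\delta$. We want to use this bound over points of $Y_1$, but $Y_1$ might miss $O_0$; equivariance removes the difficulty. The set $O=HO_0$ is open, being a union of translates of $O_0$, and since $T'$ is $H$-stable and $S$ is equivariant, all fibers of $S|_{T'}$ over $O$ have dimension $\delta$. As $HY_1$ is dense in $Y'$, it meets $O$; as $O$ is $H$-stable, $Y_1$ meets $O$. Over the nonempty open subset $O\cap Y_1$ of $Y_1$ the fibers of $S|_T$ lie in those of $S|_{T'}$, so $\dim T\le d+\delta$ by (F7). With $\dim T\ge d+3m$ (Lemma~\ref{lem:ax} and Proposition~\ref{prop:H}) we get $\delta\ge3m$, that is,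
\begin{equation}\label{eq:count}
\dim Y'=\dim Z+3m-\delta\le\dim Z\le m .
\end{equation}

\emph{Step 3: the equations of $Y_1$.} The projection $H\to\mathrm{PGL}_2^{\mathcal R}$ is an isomorphism, so $H$ acts transitively on $(\mathbf P^1)^{\mathcal R}$. Hence the $H$-stable variety $Y'$ surjects onto $(\mathbf P^1)^{\mathcal R}$, and $H$ permutes the fibers transitively. By \eqref{eq:count}, $\dim Y'=\dim Z=m$, and all these fibers are finite. Suppose that $y_j\ne g_jy_{r_k}$ for some $y\in Y_1(K)$ and $j\in I_k$. Let $H_y\subset H$ be the stabilizer of $(y_r)_{r\in\mathcal R}$. It acts on the $j$-th coordinate through the elements $g_jh_{r_k}g_j^{-1}$ with $h_{r_k}y_{r_k}=y_{r_k}$, that is, through the full stabilizer of $g_jy_{r_k}$ in $\mathrm{PGL}_2$, which is transitive on $\mathbf P^1\setminus\{g_jy_{r_k}\}$. So $H_yy$ is an infinite subset of one fiber, a contradiction. Hence $z_j=g_jz_{r_k}$ on $Y_1$ for all $k$ and $j\in I_k$, and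
\[
W_1\subset A=\{z\in\Omega_K:\ z_j=g_jz_{r_k}\ (j\in I_k,\ 1\le k\le m)\}.
\]

\emph{Step 4: $A$ is special.} Let $j\in I_k$ with $j\ne r=r_k$; note that $w_j=g_jw_r$ and $\zeta_j=g_j\zeta_r$. Let $f$ be an element of the ideal of $C_j$ in the local ring of $X_r\times X_j$ at $(\pi_r(w_r),\pi_j(w_j))$. Substituting $z=\zeta_r$ in the power series $f(\pi_r(z),\pi_j(g_jz))\in K[[z-w_r]]$ gives the image of $f$ in $R$, which is $0$ because the image of $Z$ lies in $C_j$. Substitution is injective since $\zeta_r\notin K$, so the series is $0$. Hence $(\pi_r(z),\pi_j(g_jz))\in C_j^{\mathrm{an}}$ for $z$ near $w_r$. By Lemma~\ref{lem:graph}, this holds on all of $\Omega_r\cap g_j^{-1}\Omega_j$, the element $g_j$ lies in $\operatorname{PGL}(2,F)$, and $g_j\Gamma_rg_j^{-1}$ is commensurable with $\Gamma_j$. So $A$ is a special flat.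

\emph{Step 5: $A\subset\pi^{-1}(V'^{\mathrm{an}})$.} Let $Z_A$ be the Zariski closure of $\pi(A)$; it is irreducible by Lemma~\ref{lem:A}. By Step 4 it is contained in
\[
Z'=\{x\in X_K:\ (x_{r_k},x_j)\in C_j\text{ for all }k\text{ and all }j\in I_k\setminus\{r_k\}\},
\]
where $x_j$ now denotes the $j$-th component of $x$. The projection $Z'\to X_{\mathcal R}$ has finite fibers, so $\dim Z_A\le m$. Since $W_1\subset A\subset\pi^{-1}(Z_A^{\mathrm{an}})$, we have $Z\subset Z_A$ by \eqref{eq:Z}. As $\dim Z=m$, the irreducible variety $Z_A$ is the closure of $Z$ in $X_K$, which is contained in $V'$.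
\end{proof}

\section{Descent to $F$ and proof of Theorem~\ref{thm:AL}}\label{sec:descent}

Maximality of $W$ is a hypothesis over $F$, while the special flat of Proposition~\ref{prop:ALK} lives over $K$. We show that it is defined over a finite extension of $F$, and compare $W$ with its image over $F$.

\emph{From $F$ to $K$.} Let $W$ be an irreducible component of $\Omega\cap Y^{\mathrm{an}}$, and let $Y_0\subset Y$ be the Zariski closure of $W$ in $(\mathbf P^1_F)^n$; it is irreducible because $W$ is. Since $W\subset\Omega\cap Y_0^{\mathrm{an}}\subset\Omega\cap Y^{\mathrm{an}}$ and $W$ is a maximal irreducible analytic subset of the last space, it is an irreducible component of $\Omega\cap Y_0^{\mathrm{an}}$. By (F5), $W$ and $W_K$ are purely of dimension $d=\dim Y_0$. Let $W_1$ be an irreducible component of $W_K$; it has dimension $d$. It is contained in $\Omega_K\cap Y_{0,K}^{\mathrm{an}}$, hence in $\Omega_K\cap Y_1^{\mathrm{an}}$ for some irreducible component $Y_1$ of $Y_{0,K}$.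

The irreducible components of $Y_{0,K}$ come from those over the algebraic closure of $F$ in $K$, so there are a finite extension $F'\subset K$ of $F$ and a geometrically irreducible component $Y_{1,F'}$ of $Y_{0,F'}$ with $Y_1=Y_{1,F'}\otimes_{F'}K$. The morphism $Y_{0,F'}\to Y_0$ is finite and flat, so it sends generic points to the generic point, and $Y_{1,F'}\to Y_0$ is finite and surjective. Thus $\dim Y_1=d$, all irreducible components of $\Omega_K\cap Y_1^{\mathrm{an}}$ have dimension $d$, and $W_1$ is one of them by (F5).

\emph{The special flat.} Proposition~\ref{prop:ALK} with $V'=V_K$ gives a special flat $A$ with $W_1\subset A\subset\pi^{-1}(V_K^{\mathrm{an}})$. Its elements $g_j$ lie in $\operatorname{PGL}(2,F)$. Its constants lie in $\mathbf P^1(F')$: if $z_i$ is constant on $Y_1$, the image of $Y_{1,F'}$ under $z_i$ is a closed point of $\mathbf P^1_{F'}$, with residue field $F''$ say; the image of $Y_1$ then consists of the $[F'':F']$ points above it, so $F''=F'$. Hence the equations of $A$ define a subvariety $\bar A\cong(\mathbf P^1_{F'})^m$ of $(\mathbf P^1_{F'})^n$ with $A=\Omega_K\cap\bar A_K^{\mathrm{an}}$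 and $m=\dim A$.

\emph{Descent.} Let $B\subset(\mathbf P^1_F)^n$ be the image of $\bar A$ under the finite morphism $(\mathbf P^1_{F'})^n\to(\mathbf P^1_F)^n$; it is an irreducible subvariety of dimension $m$. The composite $\bar A_K^{\mathrm{an}}\to\bar A^{\mathrm{an}}\to B^{\mathrm{an}}$ is surjective, and $\Omega_K$ is the preimage of $\Omega$ in $((\mathbf P^1_K)^n)^{\mathrm{an}}$. So $W'=\Omega\cap B^{\mathrm{an}}$ is the image of $A$. Since $A$ is irreducible (Lemma~\ref{lem:A}) and preimages in $\Omega_K$ of analytic subsets of $\Omega$ are analytic subsets, $W'$ is irreducible; so it is an irreducible algebraic subvariety of $\Omega$, of dimension $m$ by (F5). It is contained in $\pi^{-1}(V^{\mathrm{an}})$, because $A\subset\pi^{-1}(V_K^{\mathrm{an}})$ and $\pi$ commutes with base change.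

\emph{Maximality.} Since $W_1\subset A$ is Zariski dense in $Y_1$, we have $Y_1\subset\bar A_K$, so $Y_{1,F'}\subset\bar A$; taking images in $(\mathbf P^1_F)^n$ gives $Y_0\subset B$, and $W\subset\Omega\cap Y_0^{\mathrm{an}}\subset W'$. By maximality $W=W'$, so $\dim W_1=d=m=\dim A$. Now $W_1$ is an analytic subset of the irreducible space $A$ of the same dimension, so $W_1=A$ by (F5). This proves Theorem~\ref{thm:AL}.\qed

\section{The Ax--Schanuel inequality}\label{sec:AS}

Let $W$ be as in Theorem~\ref{thm:AS}. Let $\xi$ be the admissible germ of dimension $d$ at a point $w\in W$ given by Lemma~\ref{lem:germ}, and use the notation of Sections~\ref{sec:ax} and~\ref{sec:group}.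

\begin{lemma}\label{lem:mn}
Under the hypotheses of Theorem~\ref{thm:AS}, $m=n$ in Proposition~\ref{prop:H}.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:AS}, given Lemma~\ref{lem:mn}]
We have $\mathfrak h=\mathfrak g$, so $\dim T\ge d+3n$ by Lemma~\ref{lem:ax}. Let $\Sigma_2$ be the second Zariski closure in the theorem. Equations of $\Sigma_2$ vanish on the reduced space $W$ near $w\in W^\circ$, so the morphism $\operatorname{Spec}R\to(\mathbf P^1_K)^n\times X_K\times\mathbf A^{2n}_K$ induced by $\xi$ factors through $\Sigma_2$. The function field of the closure of its image is the subfield of $L$ generated by $K(Z)$ and the elements $\zeta_i,t_i'(\zeta_i),t_i''(\zeta_i)$. This field is $E$, because $t_i(\zeta_i)\in K(Z)$ and, given $t_i$, the map $U_i$ and the triple $(z,t_i',t_i'')$ determine each other rationally (Section~\ref{sec:osc}). So $\dim\Sigma_2\ge\dim T\ge d+3n$.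

Let $\Sigma_1$ be the Zariski closure of $\{(z,\pi(z)):z\in W\}$. The morphism $P\to(\mathbf P^1_K)^n\times X_K$, $(x,u)\mapsto(S(x,u),x)$, sends the image of $\Phi$, and hence $T$, into $\Sigma_1$ by Lemma~\ref{lem:theta}(d). Its fiber over $(y,x)$ is $\{u:u_i\cdot x_i(x)=y_i\text{ for all }i\}$, a product of $n$ cosets of point stabilizers, of dimension $2n$. So $\dim\Sigma_1\ge\dim T-2n\ge d+n$. If $W$ is open in $\Omega_K$, then $d=n$, and the bounds $2n$ and $4n$ are the dimensions of the ambient varieties.
\end{proof}

It remains to prove Lemma~\ref{lem:mn}: if two indices lie in the same $I_k$, a M\"obius relation holds on $W$. The count of Section~\ref{sec:ALK} is not available, since $W$ need not be algebraic. Instead we use the curve $C_j$. The argument of Lemma~\ref{lem:full}, run over $C_j$, shows that the monodromy group of the covering of $C_j$ induced by $\pi$ is virtually the graph of a conjugation. This yields two maps to $\mathbf P^1$ that are equivariant for the same action, and a degree computation, which uses that the genera are at least $2$, shows that they coincide.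

\begin{proof}[Proof of Lemma~\ref{lem:mn}]
Suppose that $j\in I_k$ with $j\ne r=r_k$. Put $J=\{r,j\}$, $g=g_j$, $C=C_j$ and $C^0=Z_J=C\cap X_J^0$. Then $H_J=\{(h,ghg^{-1})\}$, and $\dim T_J=1+3=4$ by Lemma~\ref{lem:TJ}.

\emph{Step 1: the covering.} Let $\widetilde C$ be the normalization of $C$ and let $M=\widetilde C^{\mathrm{an}}\times_{X_J^{\mathrm{an}}}\Omega_J$. The projection $M\to\widetilde C^{\mathrm{an}}$ is a local isomorphism and a topological Galois covering with group $\Gamma_J$, so $M$ is a smooth curve. The morphism $\operatorname{Spec}R\to C$ induced by $\Phi$ is dominant and $R$ is normal, so it lifts to $\widetilde C$. The image of the closed point and the point $w_J=\mathrm{pr}_J(w)$ define a $K$-point $y_0$ of $M$. Since $\widehat{\mathcal O}_{M,y_0}$ and $\widehat{\mathcal O}_{\Omega_J,w_J}$ are the completed local rings of $\widetilde C$ and $X_J$ at the images of these points, the germ $\xi_J=\mathrm{pr}_J\circ\xi$ factors through the formal germ of $M$ at $y_0$. Let $M_1$ be the connected component of $y_0$ in $M$, let $\Delta_1\subset\Gamma_J$ be its stabilizer, and let $f=(f_1,f_2)\colon M_1\to\Omega_r\times\Omega_j$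 be the projection, which is $\Delta_1$-equivariant. The image of $M_1$ in the connected space $\widetilde C^{\mathrm{an}}$ is open and closed, and an element of $\Gamma_J$ that maps one point of $M_1$ into $M_1$ stabilizes $M_1$; so $M_1\to\widetilde C^{\mathrm{an}}$ is a Galois covering with group $\Delta_1$. The maps $f_1,f_2$ are nonconstant because $C$ dominates both factors. The space $M_1^0=f^{-1}(\Omega_J^0)$ is the complement of the preimage of a finite subset of $\widetilde C(K)$, so it is connected by (F3).

\emph{Step 2: the monodromy.} Let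
\[
\Xi=\{c\in G_J(K):\ \Psi_J(f(y),c)\in T_J\text{ for all }y\in M_1^0(K)\}.
\]
It is Zariski closed, and stable under left multiplication by $H_J$ since $T_J$ is $H_J$-stable. It is stable under right multiplication by $\gamma\in\Delta_1$, since $\Psi_J(f(y),c\gamma)=\Psi_J(\gamma f(y),c)=\Psi_J(f(\gamma y),c)$ by Lemma~\ref{lem:osc}(b).

The set $\Xi$ is nonempty. As $T_J$ dominates $C^0$, it has a smooth $K$-point $(x,u)$ with $x$ smooth on $C$. Let $y\in M_1(K)$ lie over $x$, put $z=f(y)\in\Omega_J^0$ and $c_0=uU_J(z)^{-1}$, so that $(x,u)=\Psi_J(z,c_0)$. By Lemma~\ref{lem:TJ}, the germ of $\Psi_J^{-1}(T_J^{\mathrm{an}})$ at $(z,c_0)$ is that of $\pi_J^{-1}(C^{0,\mathrm{an}})\times(H_Jc_0)^{\mathrm{an}}$. So $\Psi_J(f(y'),c_0)\in T_J^{\mathrm{an}}$ for $y'$ near $y$, hence for all $y'\in M_1^0$ by (F4), and $c_0\in\Xi$.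

For fixed $y\in M_1^0(K)$, the map $c\mapsto\Psi_J(f(y),c)$ embeds $\Xi$ into a fiber of $T_J\to C^0$, a proper closed subset of the irreducible fourfold $T_J$; so $\dim\Xi\le3$. Now $\Xi$ is a union of cosets $H_Jc$, each closed and irreducible of dimension $3$ and therefore an irreducible component of $\Xi$; there are finitely many. The group $\Delta_1$ permutes them, so the stabilizer $\Delta$ of $H_Jc_0$ has finite index in $\Delta_1$, and $c_0\Delta c_0^{-1}\subset H_J$. Write $c_0=(a,b)$ and $g_1=b^{-1}ga$. For $\gamma=(\gamma_1,\gamma_2)\in\Delta$ we have $b\gamma_2b^{-1}=ga\gamma_1a^{-1}g^{-1}$, that is, $\gamma_2=g_1\gamma_1g_1^{-1}$.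

\emph{Step 3: rigidity.} The quotient $\Delta\backslash M_1$ is a connected finite \'etale cover of $\widetilde C^{\mathrm{an}}$, so by (F6) it is the analytification of a connected smooth projective curve $C^\sharp$, of genus $\kappa$ say, with finite morphisms $\phi_1\colon C^\sharp\to X_r$ and $\phi_2\colon C^\sharp\to X_j$ induced by $\pi_r\circ f_1$ and $\pi_j\circ f_2$. Put $f_0=g_1f_1\colon M_1\to(\mathbf P^1_K)^{\mathrm{an}}$. For $\gamma=(\gamma_1,\gamma_2)\in\Delta$ we have $f_0\circ\gamma=g_1\gamma_1f_1=\gamma_2f_0$ and $f_2\circ\gamma=\gamma_2f_2$. Suppose that $f_0\ne f_2$. Then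
\[
\omega=\frac{df_0\cdot df_2}{(f_0-f_2)^2}
\]
is a nonzero meromorphic quadratic differential on $M_1$. For a M\"obius map $\mu(z)=(a_1z+a_2)/(a_3z+a_4)$ of determinant $\epsilon$,
\[
\mu f_0-\mu f_2=\frac{\epsilon\,(f_0-f_2)}{(a_3f_0+a_4)(a_3f_2+a_4)},\qquad d(\mu f_l)=\frac{\epsilon\,df_l}{(a_3f_l+a_4)^2}\quad(l=0,2),
\]
so $\omega$ is unchanged when $(f_0,f_2)$ is replaced by $(\mu f_0,\mu f_2)$. Hence $\omega$ is $\Delta$-invariant and descends to a nonzero rational quadratic differential on $C^\sharp$, whose divisor has degree $2(2\kappa-2)$. To compute its order at the image of a $K$-point $y\in M_1$, apply a M\"obius map to make $f_0(y)$ and $f_2(y)$ finite. Then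
\[
\operatorname{ord}_y\omega=\operatorname{ord}_y(df_0)+\operatorname{ord}_y(df_2)-2\operatorname{ord}_y(f_0-f_2),\qquad\operatorname{ord}_y(f_0-f_2)\ge0 .
\]
Since $M_1\to C^{\sharp,\mathrm{an}}$, $\pi_r$, $\pi_j$ and M\"obius maps are local isomorphisms, the first two terms are the multiplicities, at the image of $y$, of the ramification divisors $R_1$ of $\phi_1$ and $R_2$ of $\phi_2$. So $\operatorname{div}\omega=R_1+R_2-2\mathcal I$ with $\mathcal I\ge0$. Let $e_1,e_2\ge1$ be the degrees of $\phi_1,\phi_2$ and let $\kappa_r,\kappa_j\ge2$ be the genera of $X_r,X_j$. The Riemann--Hurwitz formula gives $\deg R_1=2\kappa-2-e_1(2\kappa_r-2)$ and $\deg R_2=2\kappa-2-e_2(2\kappa_j-2)$, so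
\[
2(2\kappa-2)=2(2\kappa-2)-e_1(2\kappa_r-2)-e_2(2\kappa_j-2)-2\deg\mathcal I<2(2\kappa-2),
\]
a contradiction. Therefore $f_2=g_1f_1$ on $M_1$.

\emph{Step 4: conclusion.} Since $\xi_J$ factors through $f$, we have $\zeta_j=g_1\zeta_r$, so the analytic subset $W\cap\{z_j=g_1z_r\}$ contains $\xi$, and the relation $z_j=g_1z_r$ holds on $W$ by Lemma~\ref{lem:germ}. Moreover $(\pi_r(z),\pi_j(g_1z))\in C^{\mathrm{an}}$ for $z=f_1(y)$ with $y\in M_1$. The map $f_1$ is a local isomorphism at a $K$-point where $df_1\ne0$, so its image contains a nonempty open subset of $\Omega_r\cap g_1^{-1}\Omega_j$. By Lemma~\ref{lem:graph}, $g_1\in\operatorname{PGL}(2,F)$ and $g_1\Gamma_rg_1^{-1}$ is commensurable with $\Gamma_j$. This contradicts the hypothesis on $W$. So every $I_k$ has one element, and $m=n$.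
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLL}
Antoine Chambert-Loir and Fran\c{c}ois Loeser,
\emph{A non-archimedean Ax-Lindemann theorem},
arXiv:1511.03259 (2015).

\end{thebibliography}
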